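\title{Products of Laplace eigenfunctions up to sign}

\begin{abstract}
On a closed Riemannian manifold with simple Laplace spectrum, an orthonormal eigenbasis is unique up to unimodular factors, so the absolute values of the integrals of products of eigenfunctions are invariants of the metric. We disprove the conjecture that the spectrum and the absolute values of the triple products determine the manifold up to isometry. For every $n\ge2$ and $N\ge3$ we construct non-isometric closed $n$-manifolds with the same simple spectrum whose products of at most $N$ eigenfunctions have the same integrals up to sign. The examples come from a Sunada construction with two non-conjugate subgroups whose $(N-1)$-tuples are simultaneously conjugate, together with a second-order perturbation argument for generic simplicity of the spectrum of a covering. Conversely, the absolute values of the products of all orders do determine the manifold.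
\end{abstract}

\section{Introduction}

Let $(M,g)$ be a closed Riemannian manifold, let $\Delta\ge0$ be its Laplace--Beltrami operator on $L^2(M)$, and let $\{e^i\}_{i\ge0}$ be an orthonormal basis of eigenfunctions, $\Delta e^i=\lambda_ie^i$ with $\lambda_0\le\lambda_1\le\cdots$. The triple products
\[
M^{i,j,k}=\int_M e^i e^j\,\overline{e^k}\,dV_g
\]
are the coefficients in the expansion $e^ie^j=\sum_kM^{i,j,k}e^k$. The eigenvalues describe the operator $\Delta$, and the triple products describe the pointwise multiplication of functions, from which the points of $M$ can be read off. The two together determine the manifold, by the following known theorem: a closed manifold $(M',g')$ isospectral to $(M,g)$ is isometric to it if and only if $M'$ has an orthonormal basis $\{f^i\}$ with $\Delta f^i=\lambda_if^i$ and $\int_{M'}f^if^j\overline{f^k}\,dV_{g'}=M^{i,j,k}$ for all $i,j,k$.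

This criterion involves a search over all eigenbases of $M'$. The search is smallest when the spectrum is \emph{simple}, that is, when every eigenvalue has multiplicity one. Then each $e^i$ is determined up to a unimodular factor, and the numbers $|M^{i,j,k}|$ depend only on $(M,g)$. The following conjecture is posed in \cite{Schaefer}.

\begin{quote}
\textbf{Conjecture.} Let $M$ and $M'$ be isospectral closed Riemannian manifolds with simple spectrum and orthonormal eigenbases $\{e^i\}$, $\{f^i\}$ with $\Delta e^i=\lambda_ie^i$ and $\Delta f^i=\lambda_if^i$. Then $M$ and $M'$ are isometric if and only if $\bigl|\int_Me^ie^j\overline{e^k}\bigr|=\bigl|\int_{M'}f^if^j\overline{f^k}\bigr|$ for all $i,j,k$.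
\end{quote}

The ``only if'' direction is immediate: an isometry pulls $f^i$ back to a unit vector in the one-dimensional $\lambda_i$-eigenspace of $M$, hence to a unimodular multiple of $e^i$. The content is the ``if'' direction.

Simplicity has two elementary consequences. The multiplicity of the eigenvalue $0$ is the number of components, so the manifold is connected. Each eigenspace is a complex line stable under conjugation, so each eigenfunction is a unimodular constant times a real one. Hence the absolute value of the integral of a product of eigenfunctions depends neither on the basis nor on complex conjugations of the factors, and \emph{we use real eigenbases throughout}. The remaining freedom is $e^i\mapsto\sigma_ie^i$ with $\sigma_i=\pm1$, which multiplies $M^{i,j,k}$ by $\sigma_i\sigma_j\sigma_k$. By the theorem above, the conjecture asserts that two tables of triple products with the same absolute values differ only by such a change of signs.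

There is a reason to expect this. By Parseval's identity,
\[
\int_Me^ie^je^le^m=\sum_kM^{i,j,k}M^{l,m,k},
\]
and the left side is symmetric in $i,j,l,m$. These associativity relations are infinitely many constraints on the signs, and one may guess that they leave room only for the factors $\sigma_i\sigma_j\sigma_k$. On the other hand, absolute values discard quantities that do not depend on the basis, such as the sign of $M^{i,i,j}M^{j,k,k}$; the fourfold products are computed from the signed triple products, but not visibly from their absolute values. It is therefore natural to consider products of every order $k$. Orders $1$ and $2$ carry nothing beyond the volume, since $\int e^i=0$ for $i\ge1$, $|\int e^0|=\operatorname{vol}(M)^{1/2}$ and $\int e^ie^j=\delta_{ij}$.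

\begin{theorem}\label{thm:counter}
Let $n\ge2$ and $N\ge3$. There are closed connected Riemannian $n$-manifolds $M_1,M_2$ which are isospectral with simple spectrum, are not isometric, and are such that for all orthonormal eigenbases $\{e^i\}$ of $M_1$ and $\{f^i\}$ of $M_2$, ordered by increasing eigenvalue, all $1\le k\le N$ and all $i_1,\dots,i_k$,
\[
\Bigl|\int_{M_1}e^{i_1}\cdots e^{i_k}\Bigr|=\Bigl|\int_{M_2}f^{i_1}\cdots f^{i_k}\Bigr| .
\]
\end{theorem}

The case $N=3$ disproves the conjecture in every dimension $n\ge2$. For $n=1$ there is nothing to ask, because circles do not have simple spectrum.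

\begin{theorem}\label{thm:converse}
Let $M,M'$ be closed Riemannian manifolds with the same, simple, spectrum and real eigenbases $\{e^i\}$, $\{f^i\}$. If $\bigl|\int_Me^{i_1}\cdots e^{i_k}\bigr|=\bigl|\int_{M'}f^{i_1}\cdots f^{i_k}\bigr|$ for all $k\ge1$ and all indices, then $M$ and $M'$ are isometric.
\end{theorem}

So no bounded order suffices, and all orders together do. Both theorems rest on one observation: the square of an integral over $M$ is an integral over $M\times M$,
\begin{equation}\label{eq:square}
\Bigl(\int_Me^{i_1}\cdots e^{i_k}\Bigr)^2=\int_{M\times M}\prod_{j=1}^ke^{i_j}(x)e^{i_j}(y)\,dx\,dy ,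
\end{equation}
and the functions $e^i(x)e^i(y)$ do not see the signs $\sigma_i$. For Theorem~\ref{thm:counter} we sum \eqref{eq:square} against exponentials and obtain integrals of products of heat kernels, which can be computed on quotients by finite groups as in Sunada's construction (Section~\ref{sec:twopoint}). Section~\ref{sec:groups} builds the groups and Section~\ref{sec:manifolds} the manifolds. The hardest step is to make the spectrum simple while varying the metric only on the base of a covering (Section~\ref{sec:simple}). For Theorem~\ref{thm:converse} we read \eqref{eq:square} as the moments of a measure, recover from it a local isometry, and extend that isometry with the wave equation (Section~\ref{sec:converse}).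

\section{Squared products and heat kernels}\label{sec:twopoint}

\subsection{Standard facts}

Let $M$ be a closed Riemannian $n$-manifold with a real orthonormal eigenbasis $\{e^i\}$.

\begin{itemize}
\item[(F1)] \emph{Expansions.} By Weyl's law $\lambda_i\ge c\,i^{2/n}$ for large $i$, and by elliptic estimates and Sobolev embedding $\|e^i\|_{C^r}$ grows at most polynomially in $\lambda_i$. The coefficients $\int ae^i$ of a smooth function $a$ decay faster than any power of $\lambda_i$, so its expansion converges in $C^\infty$. Since smooth functions separate points and tangent vectors, so do eigenfunctions: for $x\ne y$ some $e^i(x)\ne e^i(y)$, and for a tangent vector $\xi\ne0$ some $de^i(\xi)\ne0$.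
\item[(F2)] \emph{Heat kernel.} For $t>0$ the series $p_t(x,y)=\sum_ie^{-\lambda_it}e^i(x)e^i(y)$ converges absolutely in every $C^r$ norm. As $t\to0$, $(4\pi t)^{n/2}p_t(x,x)\to1$ uniformly, and $p_t(x,y)\to0$ for $x\ne y$. In particular $\sum_ie^{-\lambda_it}\sim\operatorname{vol}(M)(4\pi t)^{-n/2}$, so the spectrum determines the dimension and the volume. Moreover \cite{BBG}
\begin{equation}\label{eq:bbg}
2t\,(4\pi t)^{n/2}\sum_ie^{-\lambda_it}\,de^i\otimes de^i\longrightarrow g\qquad(t\to0).
\end{equation}
The sum is $d_xd_yp_t$ on the diagonal, and the constant is the one for the Euclidean kernel: $\partial_{x_a}\partial_{y_b}e^{-|x-y|^2/4t}=\delta_{ab}/2t$ at $x=y$.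
\item[(F3)] \emph{Strong unique continuation} \cite{Aronszajn}. A solution of $(\Delta-\lambda)\alpha=0$ on a connected open set that vanishes to infinite order at one point vanishes identically. In particular this holds if it vanishes on a nonempty open subset.
\end{itemize}

For $k\ge1$ and $t_1,\dots,t_k>0$ put $I_k(M;t)=\int_{M\times M}\prod_{j=1}^kp_{t_j}(x,y)\,dx\,dy$. By (F2) we may multiply the series and integrate term by term, and \eqref{eq:square} gives
\begin{equation}\label{eq:Ik}
I_k(M;t)=\sum_{i_1,\dots,i_k}e^{-t_1\lambda_{i_1}-\dots-t_k\lambda_{i_k}}\Bigl(\int_Me^{i_1}\cdots e^{i_k}\Bigr)^2 .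
\end{equation}
For $k=2$ this is the heat trace $\sum_ie^{-(t_1+t_2)\lambda_i}$. The coefficients of such series can be recovered.

\begin{lemma}\label{lem:dirichlet}
Let $\mu_0<\mu_1<\cdots$ be real numbers. If $\sum_{i_1,\dots,i_k}c_{i_1\cdots i_k}e^{-t_1\mu_{i_1}-\dots-t_k\mu_{i_k}}$ converges absolutely and equals $0$ for all $t_1,\dots,t_k>0$, then all $c_{i_1\cdots i_k}$ vanish.
\end{lemma}

\begin{proof}
Let $k=1$ and let $c_j$ be the first nonzero coefficient. Then $0=\sum_{i\ge j}c_ie^{-t(\mu_i-\mu_j)}\to c_j$ as $t\to\infty$ by dominated convergence, a contradiction. For $k>1$, fix $t_2,\dots,t_k$ and apply the case $k=1$ in $t_1$: for each $i_1$ the series in the remaining $k-1$ variables vanishes, and we use induction.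
\end{proof}

\subsection{Quotients by finite groups}

Let a finite group $G$ act freely by isometries on a closed manifold $Y$ with heat kernel $p_t$, so that $p_t(\gamma x,\gamma y)=p_t(x,y)$ for $\gamma\in G$. Let $H\le G$. Functions on $Y/H$ are $H$-invariant functions on $Y$, and $\int_{Y/H}=|H|^{-1}\int_Y$. The heat flow of an invariant function $a$ is $\int_Yp_t(x,y)a(y)\,dy=|H|^{-1}\int_Y\sum_{h\in H}p_t(x,hy)a(y)\,dy$, so the heat kernel of $Y/H$ is $\sum_{h\in H}p_t(x,hy)$.

The mechanism is visible for $k=2$. Expanding both kernels, substituting $y\mapsto h_1^{-1}y$ and using the semigroup property, we get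
\[
I_2(Y/H;t_1,t_2)=\frac1{|H|^2}\sum_{h_1,h_2\in H}\int_{Y\times Y}p_{t_1}(x,y)\,p_{t_2}(x,h_2h_1^{-1}y)\,dx\,dy=\frac1{|H|}\sum_{h\in H}\int_Yp_{t_1+t_2}(y,hy)\,dy .
\]
The last integral does not change if $h$ is replaced by $\gamma h\gamma^{-1}$, as the substitution $y\mapsto\gamma y$ shows. So two subgroups give the same heat trace as soon as some bijection between them sends each element to a $G$-conjugate; this is Sunada's condition. For $k=3$ there are three group elements, the substitution removes one, and what remains is a function of a \emph{pair} $(h_2,h_3)$. There is still only one substitution $(x,y)\mapsto(\gamma x,\gamma y)$ available, so the two elements must be conjugated by the \emph{same} $\gamma$. This leads to the following condition.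

\begin{definition}
Let $H_1,H_2\le G$ and $r\ge1$. A bijection $\varphi:H_1\to H_2$ is \emph{$r$-fold inner} if for all $h_1,\dots,h_r\in H_1$ there is $\gamma\in G$ with $\varphi(h_j)=\gamma h_j\gamma^{-1}$ for $j=1,\dots,r$.
\end{definition}

Repeating entries shows that an $r$-fold inner bijection is $r'$-fold inner for $r'\le r$.

\begin{proposition}\label{prop:sunada}
Let $N\ge2$ and let $\varphi:H_1\to H_2$ be $(N-1)$-fold inner. Then $Y/H_1$ and $Y/H_2$ are isospectral. If their spectrum is simple, the integrals of products of at most $N$ eigenfunctions agree in absolute value, as in Theorem~\ref{thm:counter}.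
\end{proposition}

\begin{proof}
Fix $1\le k\le N$ and $t_1,\dots,t_k>0$, and define on $G^k$
\[
\Psi(h_1,\dots,h_k)=\int_{Y\times Y}\prod_{j=1}^kp_{t_j}(x,h_jy)\,dx\,dy .
\]
The substitution $y\mapsto h_1^{-1}y$ gives $\Psi(h_1,\dots,h_k)=\Psi(1,h_2h_1^{-1},\dots,h_kh_1^{-1})$. Since $p_t(x,\gamma h\gamma^{-1}y)=p_t(\gamma^{-1}x,h\gamma^{-1}y)$, the substitution $(x,y)\mapsto(\gamma x,\gamma y)$ shows that $\Psi$ is invariant under simultaneous conjugation. For $H=H_1$ or $H_2$, the map $(h_1,\dots,h_k)\mapsto(h_2h_1^{-1},\dots,h_kh_1^{-1})$ from $H^k$ to $H^{k-1}$ is $|H|$-to-one, so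
\[
I_k(Y/H;t)=\frac1{|H|^2}\sum_{h\in H^k}\Psi(h)=\frac1{|H|}\sum_{(h_2,\dots,h_k)\in H^{k-1}}\Psi(1,h_2,\dots,h_k).
\]
Applying $\varphi$ to each entry is a bijection $H_1^{k-1}\to H_2^{k-1}$ that sends every tuple to a simultaneously conjugate one. Hence $I_k(Y/H_1;t)=I_k(Y/H_2;t)$.

For $k=2$ the heat traces agree. Lemma~\ref{lem:dirichlet}, applied to the union of the two spectra with the differences of multiplicities as coefficients, gives isospectrality. If the common spectrum is simple, then $\lambda_0<\lambda_1<\cdots$, and Lemma~\ref{lem:dirichlet} applied to the difference of the two series \eqref{eq:Ik} shows that the squared products agree term by term.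
\end{proof}

Without simplicity the lemma would only identify the sums of the squares over all index tuples with the same eigenvalues.

\section{Two stabilizers in an affine group}\label{sec:groups}

We need an $(N-1)$-fold inner bijection between subgroups that are not conjugate. If $H_1$ were generated by $N-1$ elements, the element $\gamma$ for a generating tuple would conjugate $H_1$ into $H_2$, hence onto it. So $H_1$ must need at least $N$ generators, and we take $H_1\cong(\mathbb Z/2)^N$. We obtain $H_1$ and $H_2$ as stabilizers of points for an affine action, because then conjugacy becomes a question about fixed points.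

Let $E=(\mathbb Z/2)^N$, written multiplicatively, and let
\[
W=\bigoplus_K\mathbb F_2[E/K],
\]
where $K$ runs over the subgroups of index $2$ in $E$. Each summand has a basis of two cosets, which $K$ fixes and $E\setminus K$ swaps. Let $\pi:W\to\mathbb F_2$ be the sum of all coefficients; it is $E$-invariant. Put $V=\ker\pi$ and $A=\pi^{-1}(1)$. Let $G=V\rtimes E$, with $(v,h)(v',h')=(v+hv',hh')$, act on $W$ by $(v,h)w=v+hw$. This action preserves $V$ and $A$, and the subgroup $V$ acts simply transitively on both. Fix $a_0\in A$ and put
\[
H_1=\operatorname{Stab}(0)=\{(0,h):h\in E\},\qquad H_2=\operatorname{Stab}(a_0)=\{(a_0-ha_0,h):h\in E\},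
\]
with the bijection $\varphi:H_1\to H_2$, $\varphi(0,h)=(a_0-ha_0,h)$. The point of the construction is that every index-$2$ subgroup of $E$ fixes a point of $A$, while $E$ fixes none.

For a finite $G$-set $X$, let $\mathbb R^X$ be the space of real functions on $X$ with the standard inner product $\langle\cdot,\cdot\rangle$ and the action $(\gamma\xi)(x)=\xi(\gamma^{-1}x)$.

\begin{lemma}\label{lem:groups}
\begin{itemize}
\item[(a)] $H_1$ and $H_2$ are not conjugate in $G$.
\item[(b)] $\varphi$ is $(N-1)$-fold inner.
\item[(c)] $\mathbb R^{G/H_1}$ is an orthogonal sum of irreducible $G$-modules $\rho_O$ such that a $G$-equivariant linear isomorphism $\rho_O\to\rho_{O'}$ exists only if $O=O'$, and is then a real scalar.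
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $H_2=\gamma H_1\gamma^{-1}$, then $H_1$ fixes $\gamma^{-1}a_0\in A$. But each component of an $E$-fixed vector of $W$ is $0$ or the sum of the two basis elements, so $\pi$ vanishes on it.

(b) Elements $h_1,\dots,h_{N-1}$ of $E$ span a proper subspace of $E\cong\mathbb F_2^N$, which lies in some index-$2$ subgroup $K$. The basis vector $a_K=[K]\in\mathbb F_2[E/K]$ lies in $A$ and is fixed by $K$. Put $v=a_0-a_K\in V$ and $\gamma=(v,1)$. For $h\in K$,
\[
\gamma(0,h)\gamma^{-1}=(v,h)(-v,1)=(v-hv,h)=(a_0-ha_0,h)=\varphi(0,h).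
\]

(c) As a $G$-set, $G/H_1$ is the orbit of $0$, which is $V$. Since $V$ is an elementary abelian $2$-group, its characters $\chi:V\to\{\pm1\}$ are real and form an orthogonal basis of $\mathbb R^V$. We have $(v,1)\chi=\chi(v)\chi$ and $(0,h)\chi=\chi\circ h^{-1}=:h\chi$. For an $E$-orbit $O$ of characters let $\rho_O$ be its real span; it is $G$-invariant. The operator $P_\chi=|V|^{-1}\sum_{v\in V}\chi(v)(v,1)$ is the orthogonal projection onto $\mathbb R\chi$. A nonzero invariant subspace of $\rho_O$ is stable under all $P_\chi$, so it contains some $\chi\in O$, hence all of $O$. An equivariant isomorphism $\mathcal A:\rho_O\to\rho_{O'}$ commutes with $P_\chi$, so $\mathcal A\chi=c_\chi\chi$ with $c_\chi\ne0$ for $\chi\in O$. This forces $O=O'$, and $\mathcal A(h\chi)=h\mathcal A\chi$ gives $c_{h\chi}=c_\chi$.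
\end{proof}

\begin{example}
Let $N=2$ and $E=\{1,h_1,h_2,h_3\}$. The index-$2$ subgroups are $K_j=\{1,h_j\}$, and $W$ has the basis $x_j,x_j'$ ($j=1,2,3$), where $h_j$ fixes $x_j,x_j'$ and swaps the other two pairs. Take $a_0=x_1$. Then $\varphi(0,h_1)=(0,h_1)$ and $\varphi(0,h_j)=(x_1+x_1',h_j)$ for $j=2,3$. Conjugation by $(v,1)$ sends $(0,h)$ to $(v+hv,h)$. For $h_2$ the vector $v=x_1+x_2$ works, since $v+h_2v=x_1+x_1'$, and for $h_3$ the vector $x_1+x_3$ works. A vector that works for both must have odd coefficient sum in the first pair and even sum in the third pair (from $h_2$) and in the second pair (from $h_3$); then $\pi(v)=1$ and $v\notin V$. For $N=3$, the case of the conjecture, there are $7$ subgroups $K$, so $|V|=2^{13}$ and $|G|=2^{16}$.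
\end{example}

\begin{remark}
The field $\mathbb F_2$ is used twice. It makes the characters of $V$ real in (c). It is also needed in (a): over a field in which $|E|$ is invertible, the average of the orbit $Ea_0$ would be a fixed point in $A$.

The two $G$-sets $G/H_1=V$ and $G/H_2=A$ differ exactly by signs. The functions $\chi^A(a)=\chi(a-a_0)$ form a basis of $\mathbb R^A$ with the same multiplication table and the same $V$-action as the characters $\chi$, but $(0,h)\chi^A=\chi(h^{-1}a_0-a_0)\,(h\chi)^A$.
\end{remark}

\section{The manifolds}\label{sec:manifolds}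

Choose $m\ge2$ such that $G$ is generated by $m$ elements, and a closed connected $n$-manifold $B$ whose fundamental group surjects onto the free group $F_m$, hence onto $G$. For $n=2$ take the orientable surface of genus $m$ and kill one generator from each handle in $\langle a_j,b_j\mid\prod_j[a_j,b_j]\rangle$. For $n\ge3$ take the connected sum of $m$ copies of $S^1\times S^{n-1}$, whose fundamental group is $F_m$. Let $Y\to B$ be the connected regular covering with deck group $G$ that corresponds to the kernel of $\pi_1(B)\to G$. Put $M_i=Y/H_i$, with coverings $q_i:Y\to M_i$ and $p_i:M_i\to B$. Every metric on $B$ lifts to $Y$, $M_1$ and $M_2$, and $G$ acts on $Y$ freely by isometries. We fix a metric $g_0$ on $B$ and use the conformal metrics $g_u=e^ug_0$, $u\in C^\infty(B)$, denoting their lifts by the same symbol. The space $C^\infty(B)$ carries its usual Fr\'echet topology, in which the Baire category theorem holds.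

Symmetries of the base could identify $M_1$ with $M_2$, so we exclude them.

\begin{lemma}\label{lem:asym}
The metric $g_0$ can be chosen so that there is a nonempty open set $\mathcal V\subset C^\infty(B)$ with $\operatorname{Isom}(B,g_u)$ trivial for all $u\in\mathcal V$.
\end{lemma}

\begin{proof}
Let $n=2$ and let $g_0$ be hyperbolic, which is possible since $m\ge2$. If $\psi$ is an isometry of $g_u$, then $\psi^*g_0=e^{2\phi}g_0$ with $2\phi=u-u\circ\psi$. This metric has curvature $-1$, and the curvature of $e^{2\phi}g_0$ is $e^{-2\phi}(-1+\Delta_{g_0}\phi)$, so $\Delta_{g_0}\phi=1-e^{2\phi}$. At a maximum of $\phi$ the left side is $\ge0$, so $\max\phi\le0$; at a minimum it is $\le0$, so $\min\phi\ge0$. Thus $\psi\in\operatorname{Isom}(B,g_0)$ and $u\circ\psi=u$. The isometry group of a closed hyperbolic surface is finite, and for $\psi\ne\mathrm{id}$ the set $\{u:u\circ\psi=u\}$ is a proper closed linear subspace. Let $\mathcal V$ be the complement of the union of these finitely many subspaces; it is open and dense.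

Let $n\ge3$. The metrics with trivial isometry group form an open dense set \cite{Ebin}. Take $g_0$ in this set and let $\mathcal V$ be its preimage under the continuous map $u\mapsto e^ug_0$, an open neighborhood of $0$.
\end{proof}

\begin{proposition}\label{prop:simple}
The set of $u\in C^\infty(B)$ such that $(M_1,g_u)$ has simple spectrum is residual, hence dense.
\end{proposition}

The proof occupies Section~\ref{sec:simple}. Simplicity also serves to rule out isometries: it forces an isometry $M_1\to M_2$ to respect the eigenfunctions pulled back from $B$, and hence the projections to $B$.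

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:asym} and Proposition~\ref{prop:simple} there is $u\in\mathcal V$ such that $(M_1,g_u)$ has simple spectrum; use this metric. By Lemma~\ref{lem:groups}(b) and Proposition~\ref{prop:sunada}, $M_1$ and $M_2$ are isospectral, so both have simple spectrum, and the products of order at most $N$ agree in absolute value.

Suppose that $\psi:M_1\to M_2$ is an isometry. Let $b$ be a real eigenfunction of $(B,g_u)$ with eigenvalue $\mu$. Then $b\circ p_1$ and $b\circ p_2\circ\psi$ lie in the one-dimensional $\mu$-eigenspace of $M_1$. They are real and have the same norm, because $p_1$ and $p_2$ have the same degree. So $b\circ p_2\circ\psi=\pm\,b\circ p_1$. If $p_1(x)=p_1(x')$, then $b(p_2\psi(x))=b(p_2\psi(x'))$ for all $b$, and $p_2\psi(x)=p_2\psi(x')$ by (F1). Hence $p_2\circ\psi=\psi_B\circ p_1$ for a map $\psi_B:B\to B$. Locally $\psi_B=p_2\circ\psi\circ s$ with $s$ a local section of $p_1$, so $\psi_B$ is a local isometry. The same argument for $\psi^{-1}$ gives $\psi_B'$ with $p_1\circ\psi^{-1}=\psi_B'\circ p_2$; then $\psi_B'\psi_Bp_1=p_1$ and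 $\psi_B\psi_B'p_2=p_2$, so $\psi_B$ is bijective. Since $u\in\mathcal V$, we get $\psi_B=\mathrm{id}$ and $p_2\circ\psi=p_1$.

Fix $y_0\in Y$. The point $\psi q_1(y_0)$ lies over the image of $y_0$ in $B$, so it equals $q_2(\gamma y_0)$ for some $\gamma\in G$. The maps $\psi\circ q_1$ and $q_2\circ\gamma$ are lifts of the projection $Y\to B$ through $p_2$ that agree at $y_0$, and $Y$ is connected, so they are equal. For $h\in H_1$ this gives $q_2(\gamma hy_0)=\psi q_1(y_0)=q_2(\gamma y_0)$, so $\gamma hy_0=h'\gamma y_0$ with $h'\in H_2$. The action is free, so $\gamma H_1\gamma^{-1}\subset H_2$, and the orders are equal. This contradicts Lemma~\ref{lem:groups}(a).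
\end{proof}

\section{Generic simplicity on the covering}\label{sec:simple}

We prove Proposition~\ref{prop:simple}. The difficulty is that only conformal factors pulled back from $B$ are allowed, since a general perturbation on $M_1$ would destroy the construction. Of the group theory, only Lemma~\ref{lem:groups}(c) is used. Write $H=H_1$ and $X=G/H$.

\subsection{Functions on $M_1$ as equivariant maps}

To a function $f$ on $M_1$, viewed as an $H$-invariant function on $Y$, associate
\[
F:Y\to\mathbb R^X,\qquad F(y)(\gamma H)=f(\gamma^{-1}y).
\]
Then $F(\gamma y)=\gamma F(y)$, and every equivariant map arises from exactly one $f$, namely $f(y)=F(y)(H)$. The vector $F(y)$ lists the values of $f$ on the fiber of $p_1$ over the image of $y$. Hence the function $\langle F,F'\rangle$ is $G$-invariant, descends to $B$, is the sum of $ff'$ over the fibers, and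
\[
\int_{M_1}ff'\,dV_{g_u}=\int_B\langle F,F'\rangle\,dV_{g_u}=:(F,F')_u .
\]
The Laplacian acts on $F$ componentwise, because $G$ acts by isometries. Multiplication by functions on $B$ preserves equivariance. So does composition with a $G$-equivariant endomorphism $\mathcal A$ of $\mathbb R^X$, and $F\mapsto\mathcal AF$ commutes with the Laplacian. Taking for $\mathcal A$ the projections onto the $\rho_O$, we see that every eigenspace is the orthogonal sum of its $\rho_O$-valued parts.

\begin{remark}
Property (c) cannot be dropped. Let $\rho$ be an irreducible summand of $\mathbb R^X$ and $\mathcal A$ an equivariant endomorphism whose restriction to $\rho$ is not a scalar; this happens if $\rho$ occurs twice or has a non-scalar automorphism. For a nonzero $\rho$-valued eigenmap $F$, the span of $F(Y)$ is invariant, hence equal to $\rho$, so $\mathcal AF$ is not a multiple of $F$. The eigenvalue is then multiple, for every metric on $B$.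
\end{remark}

\subsection{Reduction to a persistent multiple eigenvalue}

Let $\lambda_0(u)\le\lambda_1(u)\le\cdots$ be the eigenvalues of $(M_1,g_u)$. The Rayleigh quotient is $\int e^{(n/2-1)u}|df|_{g_0}^2\,dV_{g_0}\big/\int e^{nu/2}f^2\,dV_{g_0}$, so by the min-max principle each $\lambda_j$ is continuous in $u$. The sets $\mathcal U_k=\{u:\lambda_j(u)<\lambda_{j+1}(u)\text{ for }0\le j\le k\}$ are open, and their intersection is the set in the proposition. It suffices to show that each $\mathcal U_k$ is dense.

Suppose that $\mathcal U_k$ is not dense. Then a nonempty open set is covered by the finitely many closed sets $\{\lambda_j=\lambda_{j+1}\}$, $j\le k$, so one of them contains a nonempty open set $\mathcal U$. On $\mathcal U$ put $\lambda(u)=\lambda_j(u)=\lambda_{j+1}(u)$. Since $M_1$ is connected, $j\ge1$ and $\lambda(u)>0$. Choose $u_*\in\mathcal U$ where the multiplicity of $\lambda(u)$ is minimal, and let $j_-\le j<j_+$ be the first and last indices with $\lambda_{j_\pm}(u_*)=\lambda(u_*)$. Near $u_*$ the strict inequalities $\lambda_{j_--1}<\lambda_{j_-}$ and $\lambda_{j_+}<\lambda_{j_++1}$ persist,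 so the multiplicity is at most $j_+-j_-+1$, and by minimality equal to it. After shrinking $\mathcal U$,
\begin{equation}\label{eq:persist}
\lambda_{j_--1}(u)<\lambda_{j_-}(u)=\dots=\lambda_{j_+}(u)<\lambda_{j_++1}(u)\qquad(u\in\mathcal U).
\end{equation}
Let $\mathcal E_u$ be the eigenspace of $\lambda(u)$, a space of equivariant maps of dimension at least $2$. We derive a contradiction.

\subsection{The variation formula}

Fix $u_0\in\mathcal U$ and $\eta\in C^\infty(B)$, and put $u_\epsilon=u_0+\epsilon\eta$. Write $g,\Delta,\lambda,\mathcal E,(\cdot,\cdot)$ for the objects at $u_0$, and $\Delta_\epsilon$ for the Laplacian of $g_{u_\epsilon}=e^{\epsilon\eta}g$. From $\Delta_\epsilon f=-e^{-n\epsilon\eta/2}\operatorname{div}_g\bigl(e^{(n/2-1)\epsilon\eta}\nabla f\bigr)$ we get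
\begin{equation}\label{eq:conf}
\Delta_\epsilon f=e^{-\epsilon\eta}\bigl(\Delta f-2\kappa\epsilon\,g(d\eta,df)\bigr),\qquad\kappa=\frac{n-2}4\ge0 .
\end{equation}
Let $C$ be a small circle around $\lambda$ that encloses no other eigenvalue of $\Delta$. By continuity and \eqref{eq:persist}, for small $\epsilon$ no eigenvalue of $\Delta_\epsilon$ lies on $C$ and the only one inside is $\lambda(u_\epsilon)$. Expanding in an eigenbasis of $\Delta_\epsilon$ shows that the Riesz projection $\Pi_\epsilon=\frac1{2\pi i}\oint_C(z-\Delta_\epsilon)^{-1}dz$ is the orthogonal projection onto $\mathcal E_{u_\epsilon}$. For $z\in C$ and each $s\ge0$, the operator $z-\Delta_\epsilon$ is an isomorphism between the Sobolev spaces $H^{s+2}$ and $H^s$ that depends smoothly on $\epsilon$ in norm by \eqref{eq:conf}, and so does its inverse. Hence for $F\in\mathcal E$ the curve $F_\epsilon=\Pi_\epsilon F\in\mathcal E_{u_\epsilon}$ is smooth with values in $C^\infty$, and $F_0=F$. For $F\ne0$ we have $\lambda(u_\epsilon)=(\Delta_\epsilon F_\epsilon,F)/(F_\epsilon,F)$, which is smooth in $\epsilon$. A dot denotes $d/d\epsilon$ at $\epsilon=0$;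 note that $\dot\lambda$ depends on $\eta$ but not on $F$.

Differentiating $(\Delta_\epsilon-\lambda(u_\epsilon))F_\epsilon=0$ and using $\Delta F=\lambda F$ gives
\[
(\Delta-\lambda)\dot F=\lambda\eta F+2\kappa\,g(d\eta,dF)+\dot\lambda F .
\]
The gradient term can be absorbed into the left side, because $(\Delta-\lambda)(\eta F)=(\Delta\eta)F-2g(d\eta,dF)$. Adding $\kappa$ times this identity, we obtain
\begin{equation}\label{eq:var}
(\Delta-\lambda)(\dot F+\kappa\eta F)=wF+\dot\lambda F,\qquad w=(\lambda+\kappa\Delta)\eta .
\end{equation}
Since $\lambda>0$ and $\kappa\ge0$, the operator $\lambda+\kappa\Delta$ is a bijection of $C^\infty(B)$: it multiplies the eigenfunction coefficients by numbers $\ge\lambda$ of polynomial growth. So $w$ is an arbitrary smooth function on $B$. For $n=2$ simply $w=\lambda\eta$.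

\subsection{First order: a one-point identity}

\begin{lemma}\label{lem:first}
For every $u\in\mathcal U$ there is $q_u\in C^\infty(B)$ with $\int_Bq_u\,dV_{g_u}=1$ and $\langle F,F'\rangle=(F,F')_u\,q_u$ for all $F,F'\in\mathcal E_u$.
\end{lemma}

\begin{proof}
As $u_0\in\mathcal U$ is arbitrary, let $u=u_0$. Pair \eqref{eq:var} with $F$. The left side is orthogonal to $\mathcal E$, so $\int_Bw|F|^2\,dV_g=-\dot\lambda$ for every unit vector $F\in\mathcal E$ and every $w$. Thus all unit vectors have the same function $|F|^2=:q$, so $|F|^2=(F,F)\,q$ on $\mathcal E$, and we polarize.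
\end{proof}

For the trivial covering this would end the proof. If $F_1,F_2$ are orthonormal scalar eigenfunctions on $B$, the lemma gives $F_1F_2=0$ and $F_1^2=F_2^2$, hence $F_1=0$. For vector-valued maps there is no contradiction: two vectors can be orthogonal and of equal length, and $\langle F_1,F_2\rangle=0$ is automatic when $F_1,F_2$ take values in different $\rho_O$. What we can still use is that the lemma holds at \emph{every} point of $\mathcal U$, so it can be differentiated once more. This brings in $\dot F$, which depends on $w$ nonlocally, and will upgrade the identity $|F_1(x)|^2=|F_2(x)|^2$ to an identity at two points.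

\subsection{Second order: an identity for the reduced resolvent}

Since $\dim\mathcal E\ge2$ and $\mathcal E$ splits into $\rho_O$-valued parts, there are orthonormal $F_1,F_2\in\mathcal E$ with $F_i$ valued in some $\rho_{O_i}$, where $O_1=O_2$ is allowed. Let $\Pi=\Pi_0$, and let $R$ be the \emph{reduced resolvent}, equal to $(\Delta-\lambda)^{-1}$ on $\mathcal E^\perp$ and to $0$ on $\mathcal E$. It is symmetric, and $R(\Delta-\lambda)=(\Delta-\lambda)R=1-\Pi$.

\begin{lemma}\label{lem:second}
For all $w\in C^\infty(B)$, $\ \langle F_1,R(wF_1)\rangle=\langle F_2,R(wF_2)\rangle$ as functions on $B$.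
\end{lemma}

\begin{proof}
Choose $\eta$ with $(\lambda+\kappa\Delta)\eta=w$, and write $q=q_{u_0}$. Let $\nu_i(\epsilon)=(F_{i,\epsilon},F_{i,\epsilon})_{u_\epsilon}$, a smooth function with $\nu_i(0)=1$. By Lemma~\ref{lem:first} at $u_\epsilon$, $|F_{1,\epsilon}|^2/\nu_1(\epsilon)=|F_{2,\epsilon}|^2/\nu_2(\epsilon)$ pointwise. The inner product of $\mathbb R^X$ does not depend on $\epsilon$, so differentiation gives
\[
2\langle F_1,\dot F_1\rangle-2\langle F_2,\dot F_2\rangle=(\dot\nu_1-\dot\nu_2)\,q .
\]
Applying $R$ to \eqref{eq:var} gives $\dot F_i=R(wF_i)-\kappa\eta F_i+A_i$ with $A_i\in\mathcal E$. By Lemma~\ref{lem:first}, $\langle F_i,\dot F_i\rangle=\langle F_i,R(wF_i)\rangle-\kappa\eta q+(F_i,A_i)q$. The terms $\kappa\eta q$ cancel in the difference, so $\langle F_1,R(wF_1)\rangle-\langle F_2,R(wF_2)\rangle=c\,q$ for a constant $c$. Integrate over $B$: the left side gives $0$ because the range of $R$ is orthogonal to $\mathcal E$, and the right side gives $c$.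
\end{proof}

\subsection{The singularity on the diagonal}

The kernel of $R$ is matrix-valued and depends on the global geometry of $Y$. Its singularity on the diagonal, however, is scalar and local. We isolate it by comparison with a local Green function.

Let $D\subset B$ be an evenly covered geodesic ball, so small that its first Dirichlet eigenvalue exceeds $\lambda$; this is possible because that eigenvalue is of order $r^{-2}$ for radius $r$. Identify $D$ with a lift $\tilde D\subset Y$. The Dirichlet realization of $\Delta-\lambda$ on $L^2(D)$ has a symmetric inverse $\Gamma$. We recall the standard description of its kernel, the Green function $\Gamma(x,y)$, from the Hadamard parametrix: it is smooth for $x\ne y$, and in normal coordinates $x$ centered at $y_0\in D$ its leading term is the Euclidean fundamental solution,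
\begin{equation}\label{eq:green}
\Gamma(x,y_0)=-\tfrac1{2\pi}\log|x|+O(1)\quad(n=2),\qquad\Gamma(x,y_0)=c_n|x|^{2-n}(1+o(1))\quad(n\ge3),
\end{equation}
with $c_n>0$. For $x,y\in D$ put
\[
\alpha(x,y)=\langle F_1(x),F_1(y)\rangle-\langle F_2(x),F_2(y)\rangle .
\]

\begin{lemma}\label{lem:kernel}
The function $\alpha(x,y)\Gamma(x,y)$, defined for $x\ne y$, extends to a smooth function on $D\times D$.
\end{lemma}

\begin{proof}
For $\xi\in C_c^\infty(D,\mathbb R^X)$ let $\tilde\xi$ be the equivariant map that equals $\xi$ on $\tilde D$ and vanishes outside $G\tilde D$. Put $K\xi=(R\tilde\xi)|_D-\Gamma\xi$, with $\Gamma$ acting componentwise, and let $k$ be the matrix-valued distribution kernel of $K$ on $D\times D$. Let $\{\Phi_a\}$ be an orthonormal basis of $\mathcal E$. Then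
\[
(\Delta-\lambda)K\xi=(\xi-\Pi\tilde\xi|_D)-\xi=-\sum_a\Phi_a\int_D\langle\Phi_a,\xi\rangle\,dV_g ,
\]
so $(\Delta_x-\lambda)k=-\sum_a\Phi_a(x)\Phi_a(y)^{\top}$ is smooth. Since $\int_D\langle K\xi,\xi'\rangle=(R\tilde\xi,\tilde\xi')-\int_D\langle\Gamma\xi,\xi'\rangle$ is symmetric in $\xi,\xi'$, we have $k(x,y)=k(y,x)^{\top}$, and $(\Delta_y-\lambda)k$ is smooth too. The operator $\Delta_x+\Delta_y-2\lambda$ is elliptic on $D\times D$, so $k$ is smooth by elliptic regularity.

Fix $x\in D$ and let $w\in C_c^\infty(D\setminus\{x\})$. Then $wF_i$ is the equivariant extension of its restriction to $\tilde D$, and Lemma~\ref{lem:second} at $x$ reads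
\[
\int_D\Bigl(\alpha(x,y)\Gamma(x,y)+\langle F_1(x),k(x,y)F_1(y)\rangle-\langle F_2(x),k(x,y)F_2(y)\rangle\Bigr)w(y)\,dy=0 .
\]
The bracket is continuous in $y\ne x$ and $w$ is arbitrary, so the bracket vanishes for $x\ne y$. Its last two terms are smooth on $D\times D$.
\end{proof}

For fixed $y_0$ the function $\alpha(\cdot,y_0)$ solves $(\Delta-\lambda)\alpha=0$. Such a function cannot cancel the singularity of $\Gamma$. For $n=2$ no finite order of vanishing cancels a logarithm. For $n=4$ the factor $|x|^2$ would cancel the leading term $|x|^{-2}$, so for $n\ge3$ the equation has to be used: the leading term of a solution is harmonic.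

\begin{lemma}\label{lem:cancel}
Let $y_0\in D$, and let $\alpha_0$ solve $(\Delta-\lambda)\alpha_0=0$ on $D$. If $\alpha_0\Gamma(\cdot,y_0)$ extends to a smooth function $\beta$ on $D$, then $\alpha_0=0$.
\end{lemma}

\begin{proof}
Suppose not. By (F3), $\alpha_0$ vanishes to a finite order $d\ge0$ at $y_0$. In normal coordinates $\alpha_0=P+O(|x|^{d+1})$ with $P\ne0$ a homogeneous polynomial of degree $d$. Here $\Delta=\Delta_0+O(|x|^2)\partial^2+O(1)\partial$ with $\Delta_0=-\sum_a\partial_a^2$, so $0=(\Delta-\lambda)\alpha_0=\Delta_0P+O(|x|^{d-1})$. As $\Delta_0P$ is homogeneous of degree $d-2$, it vanishes. Let $\omega$ denote unit vectors and fix $\omega_0$ with $P(\omega_0)\ne0$.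

Let $n=2$. By \eqref{eq:green}, $\beta=-\frac1{2\pi}P\log|x|+O(|x|^d)$. So $\beta=o(|x|^{d-1})$, the Taylor terms of $\beta$ of degree less than $d$ vanish, and $\beta=O(|x|^d)$. Then $P(\omega_0)\log r$ is bounded as $r\to0$, which is false.

Let $n\ge3$ and $d'=d+2-n<d$. By \eqref{eq:green}, $\beta(r\omega)=c_nP(\omega)r^{d'}+o(r^{d'})$ uniformly in $\omega$. If $d'<0$, then $\beta$ is unbounded along $\omega_0$, a contradiction. If $d'\ge0$, then $\beta=O(|x|^{d'})$, so $\beta=Q+O(|x|^{d'+1})$ with $Q$ a homogeneous polynomial of degree $d'$, and comparison along rays gives $c_nP=Q$ on the unit sphere $S$. But $P$ is orthogonal in $L^2(S)$ to every homogeneous polynomial $Q$ of degree $d'<d$. Indeed, Green's formula on the unit ball $\mathbb B$ and Euler's identity give $(d-d')\int_SPQ=\int_{\mathbb B}P\,\Delta_0Q$, which by homogeneity is a multiple of $\int_SP\,\Delta_0Q$; since $\Delta_0Q$ has degree $d'-2$ and vanishes for $d'\le1$, the claim follows by induction on $d'$. Hence $c_n\int_SP^2=\int_SPQ=0$ and $P=0$, a contradiction.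
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:simple}}

By Lemmas~\ref{lem:kernel} and~\ref{lem:cancel}, $\langle F_1(x),F_1(y)\rangle=\langle F_2(x),F_2(y)\rangle$ for all $x,y\in\tilde D$. So $|\sum_jc_jF_1(x_j)|=|\sum_jc_jF_2(x_j)|$ for all $c_j\in\mathbb R$ and $x_j\in\tilde D$, and there is a well-defined linear isometry $\mathcal A$ from $\operatorname{span}F_1(\tilde D)$ onto $\operatorname{span}F_2(\tilde D)$ with $F_2=\mathcal AF_1$ on $\tilde D$.

These spans are $\rho_{O_1}$ and $\rho_{O_2}$. Indeed, let $\ell\in\rho_{O_i}$ be orthogonal to $F_i(\tilde D)$. The function $\langle\ell,F_i\rangle$ solves $(\Delta-\lambda)\langle\ell,F_i\rangle=0$ on the connected manifold $Y$ and vanishes on $\tilde D$, so it vanishes on $Y$ by (F3). The span of $F_i(Y)$ is a nonzero invariant subspace of the irreducible module $\rho_{O_i}$, hence all of it, and $\ell=0$.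

The components of $F_2-\mathcal AF_1$ solve the same equation and vanish on $\tilde D$, so $F_2=\mathcal AF_1$ on $Y$. Now the deck group enters: for $\gamma\in G$ and $y\in Y$,
\[
\mathcal A\gamma F_1(y)=\mathcal AF_1(\gamma y)=F_2(\gamma y)=\gamma F_2(y)=\gamma\mathcal AF_1(y),
\]
and the vectors $F_1(y)$ span $\rho_{O_1}$, so $\mathcal A$ is $G$-equivariant. By Lemma~\ref{lem:groups}(c), $O_1=O_2$ and the isometry $\mathcal A$ is $\pm1$. Then $F_2=\pm F_1$, which contradicts orthonormality. So every $\mathcal U_k$ is open and dense, and $\bigcap_k\mathcal U_k$ is residual. \hfill$\square$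

\section{Products of all orders}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. Both manifolds are connected, and by (F2) they have the same dimension $n$ and the same volume. The hypothesis is unaffected by sign changes, so we may assume that $e^0$ and $f^0$ are the same positive constant. Objects on $M'$ carry a prime. Simplicity makes the hypothesis independent of the bases, but the proof uses it only through connectedness.

\subsection{A local isometry}

\begin{lemma}\label{lem:match}
For every $x\in M$ there is $x'\in M'$ with $|f^i(x')|=|e^i(x)|$ for all $i$.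
\end{lemma}

\begin{proof}
Let $\mathcal Q=\prod_{i\ge0}[-C_i,C_i]$ with $C_i=\max(\|e^i\|_\infty^2,\|f^i\|_\infty^2)$, a compact metrizable space. Define the continuous map $z:M\times M\to\mathcal Q$ by $z_i(x,y)=e^i(x)e^i(y)$, let $\nu$ be the push-forward of $dx\,dy$, and define $z',\nu'$ in the same way. By \eqref{eq:square} and the hypothesis, $\nu$ and $\nu'$ have the same integral on every monomial in the coordinates, and they have the same total mass. Polynomials in the coordinates are dense in $C(\mathcal Q)$ by the Stone--Weierstrass theorem, so $\nu=\nu'$. The support of $\nu$ is the compact set $z(M\times M)$, because nonempty open sets have positive volume. Hence $z(M\times M)=z'(M'\times M')$.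

Given $x$, choose $x',y'$ with $z'(x',y')=z(x,x)$. Then $p'_t(x',y')=\sum_ie^{-\lambda_it}e^i(x)^2=p_t(x,x)\to\infty$ as $t\to0$, and (F2) forces $x'=y'$.
\end{proof}

The signs relating $f^i(x')$ to $e^i(x)$ may depend on $x$, and $x'$ need not be unique. Finitely many eigenfunctions locate a point, so only finitely many sign patterns matter, and one of them must hold on an open set.

\begin{lemma}\label{lem:local}
After changing the signs of some $f^i$ with $i\ge1$, there are connected open sets $\emptyset\ne U\subset M$, $U'\subset M'$ and an isometry $\tau:U\to U'$ with $f^i\circ\tau=e^i$ on $U$ for all $i$.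
\end{lemma}

\begin{proof}
For some $l$ the map $\mathbf f=(f^0,\dots,f^l)$ embeds $M'$ in $\mathbb R^{l+1}$. Indeed, by (F1) the open sets $\{df^i\ne0\}$ cover the compact unit tangent bundle, so finitely many $f^i$ give an immersion. It is injective on the sets of an open cover $\{O_a\}$ of $M'$, and the compact complement of $\bigcup_aO_a\times O_a$ in $M'\times M'$ is covered by finitely many of the open sets $\{f^i(x')\ne f^i(y')\}$.

For $\sigma\in\{\pm1\}^{l+1}$ let $C_\sigma$ be the set of $x\in M$ for which some $x'\in M'$ satisfies $f^i(x')=\sigma_ie^i(x)$ for $i\le l$ and $|f^i(x')|=|e^i(x)|$ for all $i$. Each $C_\sigma$ is closed, since $M'$ is compact, and these finitely many sets cover $M$ by Lemma~\ref{lem:match}. So some $C_\sigma$ contains a nonempty open set $U$. For $x\in U$ the point $x'=:\tau(x)$ is unique. The map $\mathbf f\circ\tau=(\sigma_ie^i)_{i\le l}$ is smooth with values in the submanifold $\mathbf f(M')$, so $\tau$ is smooth, and $(f^i\circ\tau)^2=(e^i)^2$ on $U$ for all $i$.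

Differentiating, $(f^i\circ\tau)\,d(f^i\circ\tau)=e^i\,de^i$. Where $e^i\ne0$ this gives $d(f^i\circ\tau)\otimes d(f^i\circ\tau)=de^i\otimes de^i$. The set $\{e^i\ne0\}$ is dense by (F3), so the identity holds on $U$. Multiply by $e^{-\lambda_it}$, sum over $i$ and apply \eqref{eq:bbg} on both manifolds: $\tau^*g'=g$. The dimensions agree, so by the inverse function theorem we can shrink $U$ to a connected open set that $\tau$ maps isometrically onto an open set $U'$. Now $f^i\circ\tau$ and $e^i$ both solve $(\Delta-\lambda_i)\alpha=0$ on $U$. Near a point where $e^i\ne0$ they agree up to a constant sign, hence on $U$ by (F3). For $i=0$ the sign is $+$.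
\end{proof}

\subsection{Waves sent from $U$}

The metrics are only smooth, so $\tau$ cannot be extended by analytic continuation. What we have globally is the unitary operator $T:L^2(M')\to L^2(M)$ with $Tf^i=e^i$, on real $L^2$ spaces. It satisfies $T1=1$ and $T\,\phi(\Delta')=\phi(\Delta)\,T$ for bounded functions $\phi$. If $a\in L^2(M')$ vanishes outside $U'$, then $\int_{U'}af^i=\int_U(a\circ\tau)e^i$ for all $i$, so
\begin{equation}\label{eq:Tlocal}
Ta=a\circ\tau,\ \text{extended by }0.
\end{equation}
We must show that $T$ is composition with a map everywhere. Waves have finite speed, so waves with sources in $U$ detect the distance to points of $U$, and $T$ carries such waves on $M'$ to such waves on $M$.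

Let $S(s)=\sin(s\sqrt\Delta)/\sqrt\Delta$, equal to $s$ on constants. For $\phi\in L^2(M)$, $v(s)=S(s)\phi$ is the solution of $(\partial_s^2+\Delta)v=0$ with $v(0)=0$, $\partial_sv(0)=\phi$, and it is $C^1$ with values in $L^2$. We use two facts.
\begin{itemize}
\item[(W1)] \emph{Finite propagation speed.} $S(s)\phi$ is supported in $\{x:d(x,\operatorname{supp}\phi)\le|s|\}$.
\item[(W2)] \emph{Tataru's unique continuation theorem} \cite{Tataru}, for the wave operator with time-independent smooth coefficients. Let $v$ be a smooth solution of $(\partial_s^2+\Delta)v=0$ near $(s_0,x_0)$, and let $\psi$ be a smooth real function with $\psi(s_0,x_0)=0$ and $|\partial_s\psi|\ne|d_x\psi|_g$ at $(s_0,x_0)$. If $v=0$ where $\psi<0$, then $v=0$ near $(s_0,x_0)$.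
\end{itemize}
For a nonempty open set $\Omega\subset M$ and $r>0$ let $\Omega_r=\{x:d(x,\Omega)<r\}$, and regard $L^2(\Omega_r)$ as a subspace of $L^2(M)$.

\begin{lemma}\label{lem:cone}
Let $\phi\in L^2(M)$ and $v(s)=S(s)\phi$. If $v=0$ on $(-r,r)\times\Omega$, then $v=0$ on $\{(s,x):|s|+d(x,\Omega)<r\}$.
\end{lemma}

\begin{proof}
Convolving in $s$ with a smooth bump supported in $(-\delta,\delta)$ gives a solution $v_\delta$ with $\Delta^jv_\delta=(-\partial_s^2)^jv_\delta$, which is therefore smooth, and which vanishes on $(-r+\delta,r-\delta)\times\Omega$. Letting $\delta\to0$, it suffices to prove the statement for a smooth solution $v$ on $\mathbb R\times M$. Let $Z$ be the open complement of $\operatorname{supp}v$ and $\iota$ the injectivity radius of $M$.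

\emph{Claim: if $(-r,r)\times\{z\}\subset Z$, $d(x_0,z)<\iota$ and $|s_0|+d(x_0,z)<r$, then $(s_0,x_0)\in Z$.} Let $\rho=d(\cdot,z)$, which is smooth with $|d\rho|=1$ on $\{0<\rho<\iota\}$. Choose $r'<r$, $\vartheta<1$ and $c<\iota$ with $\min(\vartheta(r'-|s_0|),c)>\rho(x_0)$. Rounding off the corners of $s\mapsto\min(\vartheta(r'-|s|),c)$ gives a smooth $\xi:[-r',r']\to[0,\iota)$ with $\xi(\pm r')=0$, $|\xi'|<1$ and $\xi(s_0)>\rho(x_0)$. The compact sets $K_\theta=\{|s|\le r',\ \rho\le\theta\xi(s)\}$ increase with $\theta\in[0,1]$. The set of $\theta$ with $K_\theta\subset Z$ is an interval that contains $0$, and it is open in $[0,1]$ by compactness. It is also closed. Let $K_\theta\subset Z$ for all $\theta<\theta_*$. A point of $K_{\theta_*}$ in no such $K_\theta$ satisfies $\rho=\theta_*\xi(s)>0$, so $|s|<r'$. Near it $\psi=\rho-\theta_*\xi(s)$ is smooth, $|d_x\psi|=1>|\partial_s\psi|$, and $\{\psi<0\}\subset\bigcup_{\theta<\theta_*}K_\theta$, so the point lies in $Z$ by (W2). Hence $K_1\subset Z$, which proves the claim.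

Now let $|s_0|+d(x,\Omega)<r$. Choose $z_0\in\Omega$ with $|s_0|+d(x,z_0)<r$, and points $z_0,z_1,\dots,z_J=x$ on a minimal geodesic at equal spacing $\delta<\iota$. By the claim and induction, $(-r+j\delta,r-j\delta)\times\{z_j\}\subset Z$, and $j=J$ gives $(s_0,x)\in Z$.
\end{proof}

\begin{lemma}\label{lem:dense}
The functions $u^{\mathcal F}=\int_0^rS(s)\mathcal F(s)\,ds$ with $\mathcal F\in C_c^\infty((0,r)\times\Omega)$ form a dense subspace of $L^2(\Omega_r)$.
\end{lemma}

The function $u^{\mathcal F}$ is the value at time $r$ of the wave with zero initial data and source $\mathcal F(r-s)$.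

\begin{proof}
By (W1), $u^{\mathcal F}\in L^2(\Omega_r)$. Let $\phi\in L^2(\Omega_r)$ be orthogonal to all $u^{\mathcal F}$, and let $v(s)=S(s)\phi$. Since $S(s)$ is symmetric, $\int_0^r\!\int_M\mathcal Fv=0$ for all $\mathcal F$, so $v=0$ on $(0,r)\times\Omega$. As $v$ is odd in $s$, it vanishes on $(-r,r)\times\Omega$. By Lemma~\ref{lem:cone} it vanishes on a neighborhood of $\{0\}\times\Omega_r$, so $\phi=\partial_sv(0)$ vanishes on $\Omega_r$.
\end{proof}

For a bounded function $a$ let $m_a$ be the operator of multiplication by $a$.

\begin{lemma}\label{lem:dist}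
For every $z\in U$, $\ T\,m_{d'(\cdot,\tau z)}\,T^{-1}=m_{d(\cdot,z)}$.
\end{lemma}

\begin{proof}
Let $\Omega\subset U$ be open and nonempty, and $\Omega'=\tau(\Omega)$. By \eqref{eq:Tlocal} and $TS'(s)=S(s)T$, the operator $T$ maps the function $u^{\mathcal F'}$ on $M'$ to $u^{\mathcal F'\circ\tau}$, and $\mathcal F'\mapsto\mathcal F'\circ\tau$ is a bijection between the two spaces of sources. By Lemma~\ref{lem:dense} on both manifolds, $TL^2(\Omega'_r)=L^2(\Omega_r)$. A unitary operator conjugates the orthogonal projections onto corresponding subspaces, so $Tm_{1_{\Omega'_r}}T^{-1}=m_{1_{\Omega_r}}$. With $r_0$ larger than both diameters, $d(x,\Omega)=\int_0^{r_0}(1-1_{\Omega_r}(x))\,dr$, and the same formula holds on $M'$. Pairing with $L^2$ functions and using Fubini's theorem, we get $Tm_{d'(\cdot,\Omega')}T^{-1}=m_{d(\cdot,\Omega)}$. Let $\Omega$ shrink to $z$. Then $d(\cdot,\Omega)\to d(\cdot,z)$ and $d'(\cdot,\Omega')\to d'(\cdot,\tau z)$ uniformly, because the diameters of $\Omega$ and $\Omega'$ tend to $0$, and the multiplication operators converge in norm.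
\end{proof}

\subsection{From distance functions to the isometry}

\begin{lemma}\label{lem:sep}
Let $U$ be a nonempty open subset of a closed connected Riemannian manifold $M$. The functions $d(\cdot,z)$, $z\in U$, separate the points of $M$.
\end{lemma}

\begin{proof}
Let $d(x,z)=d(y,z)$ for all $z\in U$. If $x\in U$, take $z=x$. Otherwise fix $z\in U$, a minimal unit-speed geodesic $c:[0,\ell]\to M$ from $z$ to $x$, and $0<\epsilon<\ell$ with $z_1=c(\epsilon)\in U$. Then $d(z,y)=\ell$ and $d(z_1,y)=d(z_1,x)=\ell-\epsilon$. The curve $c|_{[0,\epsilon]}$ followed by a minimal geodesic from $z_1$ to $y$ has length $\ell=d(z,y)$. A minimizing curve is a smooth geodesic, and this one agrees with $c$ on $[0,\epsilon]$, so it is $c$, and $y=c(\ell)=x$.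
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Work with real continuous functions, for which $\|m_a\|=\|a\|_\infty$. Let $\mathcal C'$ be the set of $a\in C(M')$ such that $Tm_aT^{-1}=m_{Ja}$ for some $Ja\in C(M)$. Then $\mathcal C'$ is a subalgebra, and $J$ is an isometric algebra homomorphism with $J1=1$; since $J$ is isometric and $C(M)$ is complete, $\mathcal C'$ and $J\mathcal C'$ are closed. By Lemma~\ref{lem:dist}, $\mathcal C'$ contains the functions $d'(\cdot,z')$, $z'\in U'$, and $J\mathcal C'$ contains the functions $d(\cdot,z)$, $z\in U$. By Lemma~\ref{lem:sep} and the Stone--Weierstrass theorem, $\mathcal C'=C(M')$ and $J\mathcal C'=C(M)$.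

A nonzero multiplicative linear functional on the algebra of continuous functions on a compact metric space is evaluation at a unique point. Applied to $a\mapsto(Ja)(x)$, this gives a map $\Phi:M\to M'$ with $Ja=a\circ\Phi$. Applied to $J^{-1}$, it gives a map $\Phi':M'\to M$ with $a\circ\Phi\circ\Phi'=a$ and $b\circ\Phi'\circ\Phi=b$ for all continuous $a,b$, so $\Phi$ is a bijection. Because $T1=1$,
\[
Ta=Tm_a1=m_{Ja}T1=a\circ\Phi\qquad(a\in C(M')).
\]
In particular $f^i\circ\Phi=e^i$ for all $i$. With the embedding $\mathbf f$ from the proof of Lemma~\ref{lem:local}, $\mathbf f\circ\Phi=(e^0,\dots,e^l)$ is smooth, so $\Phi$ is smooth. Then $\Phi^*\sum_ie^{-\lambda_it}df^i\otimes df^i=\sum_ie^{-\lambda_it}de^i\otimes de^i$, and \eqref{eq:bbg} gives $\Phi^*g'=g$. A bijective local isometry between manifolds of the same dimension is an isometry.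
\end{proof}

\begin{remark}
For the pair $M_1,M_2$ of Theorem~\ref{thm:counter}, Theorem~\ref{thm:converse} shows that some product of order greater than $N$ differs in absolute value, and the theorem quoted in the introduction shows that no choice of signs $\sigma_i$ makes the triple products equal.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Aronszajn} Aronszajn, 1957.

\bibitem{BBG} B\'erard, Besson and Gallot, 1994.

\bibitem{Ebin} D. Ebin, \emph{The manifold of Riemannian metrics}, Proc. Sympos. Pure Math. 15, 1970.

\bibitem{Schaefer} Joe Schaefer, \emph{Triple Products of Eigenfunctions and Spectral Geometry}, arXiv:2406.12868 (2024).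

\bibitem{Tataru} D. Tataru, Comm. PDE 20 (1995), 855--884.

\end{thebibliography}
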